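\title{Simply definable colorings and the least inaccessible cardinal}

\begin{abstract}
An uncountable regular cardinal $\kappa$ has the $\mathbf{\Sigma}_1$-coloring property if every two-coloring of the pairs from $\kappa$ that is defined by a $\Sigma_1$-formula from $\kappa$ and a parameter of hereditary size less than $\kappa$ has a homogeneous set of size $\kappa$. We show that, relative to a weakly compact cardinal, it is consistent that the least inaccessible cardinal has this property. The forcing adds a club of order type $\kappa$ whose limit points are singular and collapses each successor point to the successor cardinal of its predecessor; any two of its conditions can be realized by generic filters inside one generic extension, and this pushes $\Sigma_1$-definable colorings down into small intermediate extensions. We also show that the statement is equiconsistent with the existence of some uncountable regular cardinal with the $\mathbf{\Sigma}_1$-coloring property.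
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in ZFC. For a set $X$ let $[X]^2$ be the set of two-element subsets of $X$. A \emph{coloring} of $[X]^2$ is a function $\chi:[X]^2\to 2$, and $Y\subseteq X$ is \emph{$\chi$-homogeneous} if $\chi$ is constant on $[Y]^2$. An uncountable cardinal $\kappa$ is \emph{weakly compact} if every coloring of $[\kappa]^2$ has a homogeneous set of cardinality $\kappa$. Weakly compact cardinals are inaccessible \cite[Lemma 9.9]{Jech}, and they have many inaccessible cardinals below them (this is contained in Theorem~\ref{thm:strength}(3) below). So the least inaccessible cardinal always carries a coloring without a large homogeneous set. This paper is about how simple such a coloring has to be.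

A formula of set theory is $\Delta_0$ if all its quantifiers are bounded, and $\Sigma_1$ if it has the form $\exists w\,\psi$ with $\psi$ a $\Delta_0$-formula. For a cardinal $\kappa$, $\mathrm H(\kappa)$ is the set of all sets whose transitive closure has cardinality less than $\kappa$.

\begin{definition}\label{def:property}
Let $\kappa$ be an uncountable regular cardinal and $z$ a set. A set $\chi$ is \emph{$\Sigma_1(\kappa,z)$-definable} if there is a $\Sigma_1$-formula $\varphi(v_0,v_1,v_2)$ with $\chi=\{v:\varphi(v,\kappa,z)\}$. The cardinal $\kappa$ has the \emph{$\Sigma_1(z)$-coloring property} if every $\Sigma_1(\kappa,z)$-definable coloring of $[\kappa]^2$ has a homogeneous set of cardinality $\kappa$, and it has the \emph{$\mathbf{\Sigma}_1$-coloring property} if it has the $\Sigma_1(z)$-coloring property for every $z\in\mathrm H(\kappa)$.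
\end{definition}

Three observations show what this definition measures. First, the bound on the parameter is what makes the property weaker than weak compactness: with $z\in \mathrm H(\kappa^+)$ allowed one could take $z=\chi$ and the formula $v_0\in v_2$. Second, it is the graph of $\chi$ that is $\Sigma_1$, so both statements $\chi(x)=0$ and $\chi(x)=1$ are certified by a witness. A transitive model that contains the witness computes the color correctly, and no larger model can revoke the certificate. Third, the class of such colorings is rich: the level $\mathrm L_\kappa$ of the constructible hierarchy is found by a $\Sigma_1$-search from $\kappa$, so every coloring that is first-order definable over $\mathrm L_\kappa$ from $z\in\mathrm L_\kappa$ is $\Sigma_1(\kappa,z)$-definable.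

The following question comes from \cite{Luecke}.

\begin{quote}
\emph{Is it consistent that the least inaccessible cardinal has the $\mathbf{\Sigma}_1$-coloring property?}
\end{quote}

The first guess is no. A single coloring can encode a list of $\kappa$ many subsets of $\kappa$ in such a way that a large homogeneous set yields an ultrafilter on the list (Lemma~\ref{lem:lex}), and hence an elementary embedding $j$ with critical point $\kappa$ of a model of size $\kappa$ (Lemma~\ref{lem:ultrapower}). If the model contains a club $E\subseteq\kappa$ of singular ordinals, then $\kappa\in j(E)$ is singular, which is absurd. The least inaccessible cardinal has such a club. In $\mathrm L$ the model and the list can be chosen canonically, the coloring becomes $\Sigma_1(\kappa,\emptyset)$-definable, and so in $\mathrm L$ the least inaccessible cardinal fails to have the property. But this argument needs a $\Sigma_1$-search that finds a model containing the club. If the club is added generically, such a search can be made impossible.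

\begin{theorem}\label{thm:main}
Let $\kappa$ be weakly compact. There is a forcing $\mathbb P\subseteq\mathrm H(\kappa)$ such that for every $\mathbb P$-generic filter $G$ over $\mathrm V$ the following hold in $\mathrm V[G]$: $\kappa$ is the least inaccessible cardinal, and every $\chi:[\kappa]^2\to 2$ that is definable by a $\Sigma_1$-formula with parameters in $\mathrm H(\kappa)^{\mathrm V[G]}\cup\mathrm V$ has a homogeneous set of size $\kappa$. In particular, the least inaccessible cardinal $\kappa$ has the $\mathbf{\Sigma}_1$-coloring property.
\end{theorem}

So the answer is yes: if ZFC together with a weakly compact cardinal is consistent, then so is ZFC together with ``the least inaccessible cardinal has the $\mathbf{\Sigma}_1$-coloring property''. The same forcing, applied over $\mathrm L$, determines the exact consistency strength.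

\begin{theorem}\label{thm:strength}
\leavevmode
\begin{enumerate}
\item[(1)] If $\kappa$ is an uncountable regular cardinal with the $\mathbf{\Sigma}_1$-coloring property, then in $\mathrm L$, $\kappa$ is Mahlo and has the $\mathbf{\Sigma}_1$-coloring property.
\item[(2)] If $\mathrm V=\mathrm L$ and the uncountable regular cardinal $\kappa$ has the $\mathbf{\Sigma}_1$-coloring property, then in a forcing extension $\kappa$ is the least inaccessible cardinal and has the $\mathbf{\Sigma}_1$-coloring property.
\item[(3)] If $\kappa$ is weakly compact, then stationarily many inaccessible $\alpha<\kappa$ have the $\mathbf{\Sigma}_1$-coloring property.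
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:equi}
The theories ZFC $+$ ``the least inaccessible cardinal has the $\mathbf{\Sigma}_1$-coloring property'' and ZFC $+$ ``some uncountable regular cardinal has the $\mathbf{\Sigma}_1$-coloring property'' are equiconsistent. The theory ZFC $+$ ``there is a weakly compact cardinal'' proves that they are consistent.
\end{corollary}

The proof of Theorem~\ref{thm:main} has three steps. Section~\ref{sec:forcing} defines $\mathbb P$ and shows that below suitable conditions it splits as a \emph{head} of size less than $\kappa$ times a highly closed \emph{tail}; this makes $\kappa$ the least inaccessible cardinal. Section~\ref{sec:rigidity} shows that the tail cannot influence a $\Sigma_1$-definable function, so that a $\Sigma_1$-definable coloring lies in the extension by a head. Section~\ref{sec:main} uses weak compactness, for the first and only time, to find a homogeneous set in the ground model. The second step carries the main idea, and Section~\ref{sec:model} shows it in a small case. Theorem~\ref{thm:strength} and Corollary~\ref{cor:equi} are proved in Sections~\ref{sec:L}--\ref{sec:reflection}.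

\section{Preliminaries}\label{sec:prelim}

A cardinal is \emph{inaccessible} if it is uncountable, regular and a strong limit, and an inaccessible $\kappa$ is \emph{Mahlo} if every club subset of $\kappa$ contains a regular cardinal. If $\kappa$ is inaccessible, then $\mathrm H(\kappa)=\mathrm V_\kappa$ is a model of ZFC of size $\kappa$. The theory $\mathrm{ZFC}^-$ is ZFC without the Power Set axiom and with the Collection scheme; it holds in $\mathrm H(\theta)$ for every uncountable regular $\theta$. We say that $\varphi(\cdot,a)$ \emph{defines a function} with some property if $\{v:\varphi(v,a)\}$ is a function with that property, functions being sets of ordered pairs.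

\subsection*{$\Sigma_1$-formulas}
\begin{enumerate}
\item[(S1)] \emph{Absoluteness.} $\Delta_0$-formulas are absolute for transitive classes. Hence if $M\subseteq N$ are transitive, $a\in M$, and the $\Sigma_1$-formula $\varphi(a)$ holds in $M$, then it holds in $N$.
\item[(S2)] \emph{Closure.} Provably in $\mathrm{ZFC}^-$, a formula built from $\Sigma_1$-formulas by $\wedge$, $\vee$, $\exists$ and bounded quantifiers is equivalent to a $\Sigma_1$-formula. Each of the relations ``$t=\mathrm L_\eta$'', ``$(t,\in)\models\psi[a]$'', ``$(t,\in)\not\models\psi[a]$'', ``$(t,\in)\models\mathrm{ZFC}^-$'' and ``$(t,\in)\not\models\mathrm{ZFC}^-$'', where $\psi$ ranges over codes of formulas, is expressed by a $\Sigma_1$-formula.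
\item[(S3)] \emph{Reflection.} If $\theta$ is an uncountable cardinal, then $\mathrm H(\theta)\prec_{\Sigma_1}\mathrm V$: a $\Sigma_1$-statement $\exists w\,\psi(w,a)$ with $a\in\mathrm H(\theta)$ holds in $\mathrm V$ if and only if it holds in $\mathrm H(\theta)$. For the nontrivial direction take a witness $w$, a transitive set $t\ni w,a$, and $X\prec t$ of size less than $\theta$ containing $w$ and all elements of the transitive closure of $\{a\}$. The transitive collapse $\pi$ of $X$ fixes $a$, and $\pi(w)\in\mathrm H(\theta)$ is a witness by (S1).
\item[(S4)] \emph{Codes.} Let $z$ be a set, $\mu$ the cardinality of the transitive closure of $\{z\}$, and $\pi$ a bijection from $\mu$ onto this closure with $\pi(0)=z$. The relation $R=\{(\alpha,\beta)\in\mu\times\mu:\pi(\alpha)\in\pi(\beta)\}$ is a \emph{code} for $z$. Let $\delta(v,R)$ be the $\Sigma_1$-statement that there is an injection $\rho$ with domain $\{0\}\cup\operatorname{dom}R$ and transitive range such that $\rho(0)=v$ and $\rho(\alpha)\in\rho(\beta)\leftrightarrow(\alpha,\beta)\in R$. Here $\{0\}\cup\operatorname{dom}R=\mu$, and $\rho(\beta)=\{\rho(\alpha):(\alpha,\beta)\in R\}$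 forces $\rho=\pi$, so $z$ is the only solution of $\delta(v,R)$. Replacing $\varphi(v,z,y)$ by $\exists z'\,(\delta(z',R)\wedge\varphi(v,z',y))$, we can trade a parameter $z\in\mathrm H(\kappa)$ for a subset of $\mu\times\mu$ with $\mu<\kappa$. Moreover, $z$ belongs to every transitive model of $\mathrm{ZFC}^-$ that contains $R$, since $R$ is well-founded and extensional and can be collapsed there.
\item[(S5)] \emph{A universal formula.} Let $\Psi(v_0,v_1,v_2)$ be a $\Sigma_1$-formula saying that $v_2=(n,z)$, that $n\in\omega$ codes a $\Sigma_1$-formula $\varphi_n$, and that $\varphi_n[v_0,v_1,z]$ holds in some transitive set containing $v_0,v_1,z$. Then $\Psi(v_0,v_1,(n,z))$ is equivalent to $\varphi_n(v_0,v_1,z)$. So $\kappa$ has the $\mathbf{\Sigma}_1$-coloring property if and only if, for all $z\in\mathrm H(\kappa)$ such that $\Psi(\cdot,\kappa,z)$ defines a coloring of $[\kappa]^2$, this coloring has a homogeneous set of size $\kappa$. This is how the property is expressed by a single formula.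
\item[(S6)] \emph{Hulls.} If $X\prec\mathrm H(\kappa^+)$ and $\kappa+1\subseteq X$, then $X$ is transitive: a nonempty $x\in X$ is the range of a function on $\kappa$, there is such a function $f$ in $X$, and $f(\xi)\in X$ for all $\xi<\kappa$.
\end{enumerate}

\subsection*{Forcing}
Stronger conditions are smaller, and $1$ denotes the weakest condition of a poset. We speak of generic filters over $\mathrm V$ and over its generic extensions with the usual conventions, so every condition lies in some generic filter. A poset is \emph{$\theta$-closed} if decreasing sequences of length less than $\theta$ have lower bounds, and \emph{$\theta$-c.c.}\ if its antichains have size less than $\theta$. It is \emph{separative} if $p\Vdash q\in\dot G$ implies $p\le q$; equivalently, if $p\not\le q$ then some $r\le p$ is incompatible with $q$. The second form shows that full support products of separative posets are separative (extend at a coordinate where $p\not\le q$) and that the cone $\{r:r\le p\}$ in a separative poset is separative. For a regular $\theta$ and a cardinal $d\geq\theta$, $\mathrm{Col}(\theta,d)$ is the set of partial functions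 from $\theta$ to $d$ of size less than $\theta$, ordered by $\supseteq$. It is separative and $\theta$-closed, and the union of a generic filter is a surjection $\theta\to d$. The posets $\mathrm{Col}(\theta,d)$, $Q_s$, $\mathbb P^c$ below, and successor cardinals $a^+$ without a superscript, are always computed in $\mathrm V$, also when we force over a larger model.

\begin{enumerate}
\item[(F1)] \emph{Forcing theorem.} Let $M$ be $\mathrm V$, a generic extension of $\mathrm V$, or a transitive model of $\mathrm{ZFC}^-$, and let $S\in M$ be a poset. For each formula $\varphi$ the relation $r\Vdash_M\varphi(\tau)$ is definable in $M$. If $F$ is a filter on $S$ that meets all dense sets in $M$, then $M[F]=\{\tau^F:\tau\in M\}$ is transitive, and $M[F]\models\varphi(\tau^F)$ if and only if $r\Vdash_M\varphi(\tau)$ for some $r\in F$. If $r\not\Vdash_M\varphi(\tau)$, then $r'\Vdash_M\neg\varphi(\tau)$ for some $r'\le r$.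
\item[(F2)] \emph{Maximum principle.} If $r\Vdash\exists w\,\psi(w)$, then $r\Vdash\psi(\tau)$ for some name $\tau$.
\item[(F3)] \emph{Product lemma.} $g\times H$ is $Q\times P$-generic over $M$ if and only if $g$ is $Q$-generic over $M$ and $H$ is $P$-generic over $M[g]$, if and only if $H$ is $P$-generic over $M$ and $g$ is $Q$-generic over $M[H]$. Every $Q\times P$-generic filter has this form.
\item[(F4)] \emph{Dense subsets and cones.} Let $D\in M$ be a dense subset of $S$, or the cone below $p\in S$. Intersecting with $D$ and closing upward are inverse bijections between the $S$-generic filters over $M$ (containing $p$, in the second case) and the $D$-generic filters over $M$.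
\item[(F5)] \emph{Small forcing.} If $|Q|\le\lambda$, then $Q$ is $\lambda^+$-c.c.\ and preserves all regular cardinals above $\lambda$. If $\kappa$ is inaccessible and $|Q|<\kappa$, then $\kappa$ is inaccessible in $\mathrm V[g]$, since a subset of $\mu<\kappa$ in $\mathrm V[g]$ is read off from $g$ and one of the $2^{\mu\cdot|Q|}<\kappa$ many subsets of $\mu\times Q$ in $\mathrm V$.
\item[(F6)] \emph{Easton's Lemma} \cite[Lemma 15.19]{Jech}. If $P$ is $\lambda^+$-closed, $Q$ is $\lambda^+$-c.c.\ and $g\times H$ is $Q\times P$-generic over $\mathrm V$, then every function $\lambda\to\mathrm V$ in $\mathrm V[g\times H]$ lies in $\mathrm V[g]$.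
\end{enumerate}

\section{A model case: choosing a collapse}\label{sec:model}

Let $I$ be a nonempty set of uncountable cardinals, and let $\mathbb R$ be the forcing that picks some $d\in I$ and collapses it to $\omega_1$. Its conditions are $1$ and the pairs $(d,f)$ with $d\in I$ and $f\in\mathrm{Col}(\omega_1,d)$, and $(d,f)\le(d',f')$ if and only if $d=d'$ and $f\supseteq f'$. Different conditions can force contradictory statements about ground model objects. If $d_0<d_1$ are in $I$ and $d_0^{\,\omega}=d_0$, then $|\mathrm{Col}(\omega_1,d_0)|=d_0$, so $(d_0,\emptyset)$ forces that $d_0^+$ remains a cardinal by (F5), while $(d_1,\emptyset)$ collapses $d_0^+$ to $\omega_1$. Only one of these two statements, ``$d_0^+$ is not a cardinal'', is $\Sigma_1$, and this is no accident.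

\begin{proposition}\label{prop:model}
Let $a,D\in\mathrm V$, let $\varphi$ be a $\Sigma_1$-formula, and suppose that $1_{\mathbb R}$ forces that $\varphi(\cdot,a)$ defines a function with domain $D$. If $x\in D$, $y_0,y_1\in\mathrm V$ and $(d_i,f_i)\Vdash\varphi((x,y_i),a)$ for $i=0,1$, then $y_0=y_1$.
\end{proposition}

\begin{proof}
Let $d_0\le d_1$, let $K\ni f_1$ be $\mathrm{Col}(\omega_1,d_1)$-generic and $k=\bigcup K:\omega_1\to d_1$. We find in $\mathrm V[K]$ a $\mathrm{Col}(\omega_1,d_0)$-generic filter containing $f_0$. Fix a surjection $\pi:d_1\to d_0$ in $\mathrm V$, let $E=\operatorname{dom}f_0$, and put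
\[
k_0=f_0\cup(\pi\circ k)\restriction(\omega_1\setminus E),\qquad K_0=\{p\in\mathrm{Col}(\omega_1,d_0):p\subseteq k_0\}.
\]
Then $K_0\in \mathrm V[K]$ is a filter containing $f_0$. Let $\Delta\in\mathrm V$ be dense in $\mathrm{Col}(\omega_1,d_0)$ and let $r\in\mathrm{Col}(\omega_1,d_1)$. Choose $p\in\Delta$ extending $f_0\cup(\pi\circ r)\restriction(\operatorname{dom}r\setminus E)$, and extend $r$ to $r'$ by choosing $r'(\xi)\in\pi^{-1}\{p(\xi)\}$ for $\xi\in\operatorname{dom}p\setminus(E\cup\operatorname{dom}r)$. If $r'\in K$, then $p\subseteq k_0$. So densely many conditions force that $K_0$ meets $\Delta$, and $K_0$ is generic.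

Both $\mathrm V[K_0]$ and $\mathrm V[K]$ are $\mathbb R$-generic extensions, by filters containing $(d_0,f_0)$ and $(d_1,f_1)$ respectively. Hence $\varphi((x,y_0),a)$ holds in $\mathrm V[K_0]$, and by (S1) in $\mathrm V[K]\supseteq\mathrm V[K_0]$. Also $\varphi((x,y_1),a)$ holds in $\mathrm V[K]$. Since $\varphi(\cdot,a)$ defines a function in $\mathrm V[K]$, we get $y_0=y_1$.
\end{proof}

The two extensions are different, and no symmetry of $\mathbb R$ exchanges the two conditions. It suffices that the larger collapse \emph{absorbs} the smaller one, because $\Sigma_1$-certificates pass upward. In the forcing for Theorem~\ref{thm:main} a condition fixes a long sequence of collapses instead of one. Then neither of two conditions need absorb the other, and we pass to a third condition whose first collapse is large enough to absorb both sequences. The explicit map $\pi$ is replaced by a general absorption lemma.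

\section{Collapsing along a generic club}\label{sec:forcing}

Throughout this section and the next, $\kappa$ is inaccessible. We want to destroy all inaccessible cardinals below $\kappa$ and keep $\kappa$ inaccessible. Suppose that $C\subseteq\kappa$ is a club of cardinals and that for consecutive elements $a<b$ of $C$ we collapse $b$ to $a^+$. Then every uncountable cardinal below $\kappa$ that survives is a successor cardinal or a limit point of $C$, so we need the limit points of $C$ to be singular. If $\kappa$ is Mahlo, no such club exists in $\mathrm V$. We therefore add $C$ by bounded initial segments, together with conditions for the collapses between the points already chosen.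

An ordinal $\delta>0$ is a \emph{limit point} of a set $s$ of ordinals if $\delta=\sup(s\cap\delta)$. If $s$ has a maximum, let $s^-=s\setminus\{\max s\}$, and for $a\in s^-$ let $n_s(a)$ be the least element of $s$ above $a$. A set $t$ \emph{end-extends} $s$ if $t\cap(\max s+1)=s$.

\begin{definition}\label{def:forcing}
Let $c<\kappa$ be an infinite cardinal. $\mathcal S^c$ is the set of all sets $s\subseteq\kappa$ of cardinals such that
\begin{enumerate}
\item[(i)] $\min s=c$, $s$ has a maximum, and $s$ contains all its limit points;
\item[(ii)] every limit point of $s$ is singular;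
\item[(iii)] if $a\in s^-$ and $b=n_s(a)$, then $b^{\,a}=b$.
\end{enumerate}
For $s\in\mathcal S^c$ let $Q_s=\prod_{a\in s^-}\mathrm{Col}(a^+,n_s(a))$ with full support. The poset $\mathbb P^c$ consists of the pairs $(s,f)$ with $s\in\mathcal S^c$ and $f\in Q_s$, and $(t,h)\le(s,f)$ if $t$ end-extends $s$ and $h(a)\supseteq f(a)$ for all $a\in s^-$. Finally, $\mathbb P=\mathbb P^\omega$.
\end{definition}

By (i), the elements $n_s(a)$ are exactly the elements of $s$ other than $c$ that are not limit points of $s$. Conditions are hereditarily of size less than $\kappa$, so $\mathbb P^c\subseteq\mathrm H(\kappa)$; the weakest condition is $(\{c\},1)$. If $t$ end-extends $s$ and $f\in Q_s$, then $\hat f$ denotes the element of $Q_t$ that agrees with $f$ on $s^-$ and has value $\emptyset$ elsewhere; $t$ will be clear from the context, and $(t,\hat f)\le(s,f)$.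

The definition is tuned so that Easton's Lemma applies at each point $n_s(a)$. Clause (iii) keeps the part of the forcing below such a point small. The use of $\mathrm{Col}(a^+,\cdot)$, and the fact that short sequences of extensions have singular suprema, make the part above it closed.

\begin{lemma}\label{lem:basic}
Let $c<\kappa$ be an infinite cardinal.
\begin{enumerate}
\item[(1)] (Factoring) If $u\in\mathcal S^c$ and $d=\max u$, then the map $(t,h)\mapsto(h\restriction d,\,(t\setminus d,\,h\restriction[d,\kappa)))$ is an isomorphism from the cone below $(u,1)$ in $\mathbb P^c$ onto $Q_u\times\mathbb P^d$.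
\item[(2)] (Closure) $\mathbb P^c$ is $c^+$-closed. For $s\in\mathcal S^c$, $Q_s$ is $c^+$-closed and separative.
\item[(3)] (Extension and size) Let $s\in\mathcal S^c$, $b=\max s$, and let $b<d<\kappa$ with $d^{\,b}=d$. Then $s\cup\{d\}\in\mathcal S^c$ and $|Q_{s\cup\{d\}}|\le d$. Every $d=2^\nu$ with $b\le\nu<\kappa$ satisfies these hypotheses.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The cone consists of the conditions $(t,h)$ such that $t$ end-extends $u$. Let $t$ be a set of cardinals that end-extends $u$. The limit points of $t$ are those of $u$ and those of $t\setminus d$, and two consecutive elements of $t$ both lie in $u$ or both lie in $t\setminus d$, because $d$ belongs to both sets. Hence $t\in\mathcal S^c$ if and only if $t\setminus d\in\mathcal S^d$, and then $Q_t$ splits as $Q_u\times Q_{t\setminus d}$. For two such sets, $t'$ end-extends $t$ if and only if $t'\setminus d$ end-extends $t\setminus d$. So the map is a bijection that preserves the order in both directions.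

(2) Let $((s_i,f_i))_{i<\theta}$ be decreasing with $\theta<c^+$ a limit ordinal. If the $s_i$ are eventually equal to some $t$, keep this $t$. Otherwise let $\delta=\sup_i\max s_i$ and $t=\bigcup_is_i\cup\{\delta\}$. Then $\delta<\kappa$ since $\kappa$ is regular, $\delta$ is a cardinal and a limit point of $t$, and $\mathrm{cf}(\delta)\le|\theta|\le c<\delta$, so $\delta$ is singular. Since $t$ end-extends each $s_i$ and the maxima of the $s_i$ are cofinal in $\delta$, clauses (i)--(iii) below $\delta$ are inherited from the $s_i$. So $t\in\mathcal S^c$. In both cases each $a\in t^-$ lies in $s_i^-$ for all large $i$, with $n_{s_i}(a)=n_t(a)$. Let $h(a)$ be the union of the $f_i(a)$ for these $i$. It is the union of a chain of at most $c\le a$ many functions of size at most $a$, so $h(a)\in\mathrm{Col}(a^+,n_t(a))$, and $(t,h)$ is a lower bound. Coordinatewise unions also show that $Q_s$ is $c^+$-closed, and $Q_s$ is a full support product of separative posets.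

(3) Adding $d$ creates no limit point, and (iii) holds for the new pair $b<d$. If $a<e$ are infinite cardinals with $e^{\,a}=e$, then a condition in $\mathrm{Col}(a^+,e)$ is a subset of $a^+\times e$ of size at most $a$, so $|\mathrm{Col}(a^+,e)|\le e^{\,a}=e$. Hence each factor of $Q_s$ has size at most $b$, there are at most $b$ factors, and $|Q_s|\le b^{\,b}\le d^{\,b}=d$. As $Q_{s\cup\{d\}}\cong Q_s\times\mathrm{Col}(b^+,d)$, we get $|Q_{s\cup\{d\}}|\le d$. If $d=2^\nu$ with $b\le\nu<\kappa$, then $b<d<\kappa$ because $\kappa$ is a strong limit, and $d^{\,b}=2^{\nu\cdot b}=d$.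
\end{proof}

Let $G$ be $\mathbb P$-generic over $\mathrm V$ and $C=\bigcup\{s:(s,f)\in G\}$. Two conditions in $G$ have a common extension, so of their first coordinates one end-extends the other. Hence $C$ end-extends $s$ for every $(s,f)\in G$. By Lemma~\ref{lem:basic}(3) and density, $C$ is unbounded in $\kappa$, and it is closed because its initial segments $s$ are. A \emph{successor point} of $C$ is an element of $C$ other than $\omega$ that is not a limit point of $C$; the least element of $C$ above any given element is one, so they are unbounded in $\kappa$.

Let $c\in C$ and $u=C\cap(c+1)$. Then $u$ is an initial segment with maximum $c$ of some $s$ with $(s,f)\in G$, so $u\in\mathcal S^\omega$ and $(u,1)\in G$. By Lemma~\ref{lem:basic}(1) and (F4), $G$ corresponds to a $Q_u\times\mathbb P^c$-generic filter $g_u\times H_u$ with $\mathrm V[G]=\mathrm V[g_u][H_u]$. Explicitly, $g_u=\{q\in Q_u:(u,q)\in G\}$. We call $Q_u$ a head and $\mathbb P^c$ the corresponding tail.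

\begin{lemma}\label{lem:capture}
Let $c$ be a successor point of $C$ and $u=C\cap(c+1)$. Then $|Q_u|\le c$, and every function $c\to\mathrm V$ in $\mathrm V[G]$ lies in $\mathrm V[g_u]$.
\end{lemma}

\begin{proof}
The set $s=u\cap c$ has a maximum $b$, lies in $\mathcal S^\omega$, and $c^{\,b}=c$ by (iii). So $|Q_u|\le c$ by Lemma~\ref{lem:basic}(3), and $Q_u$ is $c^+$-c.c. The tail $\mathbb P^c$ is $c^+$-closed by Lemma~\ref{lem:basic}(2). Apply (F6) with $\lambda=c$.
\end{proof}

\begin{proposition}\label{prop:least}
In $\mathrm V[G]$, $\kappa$ is the least inaccessible cardinal.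
\end{proposition}

\begin{proof}
Let $0<\mu<\kappa$, let $c\ge\mu$ be a successor point of $C$ and $u=C\cap(c+1)$. A function on $\mu$ extends to $c$ by a constant value, so by Lemma~\ref{lem:capture} all functions $\mu\to\kappa$ and all subsets of $\mu$ in $\mathrm V[G]$ lie in $\mathrm V[g_u]$. There $\kappa$ is inaccessible by (F5). So in $\mathrm V[G]$ no function $\mu\to\kappa$ is cofinal, and $\mathcal P(\mu)$ injects into an ordinal below $\kappa$. Thus $\kappa$ is inaccessible in $\mathrm V[G]$.

Let $\mu$ be a cardinal of $\mathrm V[G]$ with $\omega<\mu<\kappa$. If $\mu$ is a limit point of $C$, it is a limit point of $s$ for some $(s,f)\in G$, so it is singular in $\mathrm V$ by (ii), and hence in $\mathrm V[G]$. Otherwise $C\cap\mu$ is closed, bounded in $\mu$ and contains $\omega$, so it has a maximum $a$; let $b=\min(C\setminus\mu)$. Then $a<\mu\le b$ and $a,b$ are consecutive in $C$. By density, $\bigcup\{f(a):(s,f)\in G,\ a\in s^-\}$ is a surjection of $(a^+)^{\mathrm V}$ onto $b$. Work in $\mathrm V[G]$. Since $\mu\le b$ is a cardinal, $\mu\le(a^+)^{\mathrm V}$. Every ordinal below $(a^+)^{\mathrm V}$ has size at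 most $|a|$, so $(a^+)^{\mathrm V}$ is at most the successor of $|a|$. As $|a|\le a<\mu$, the cardinal $\mu$ is this successor. In both cases $\mu$ is not inaccessible.
\end{proof}

\section{Absorption and rigidity}\label{sec:rigidity}

We need to know that $\mathrm{Col}(c^+,d)$ adds a generic filter for every separative $c^+$-closed poset $R$ of size at most $d$. The device is to show that $\mathrm{Col}(c^+,d)$ and $R\times\mathrm{Col}(c^+,d)$ are the same forcing, by finding the same tree as a dense subset of both. For a regular $\theta$ and a cardinal $d$ let $T(\theta,d)$ be the set of functions $\sigma:\alpha+1\to d$ with $\alpha<\theta$, ordered by $\supseteq$.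

\begin{lemma}\label{lem:tree}
Let $\theta$ be regular uncountable and $d\ge\theta$ a cardinal. Let $S$ be a separative $\theta$-closed poset with $|S|\le d$ such that $S$ forces that there is a surjection $\theta\to d$, and below every condition there is an antichain of size $d$. Then $S$ has a dense subset isomorphic to $T(\theta,d)$.
\end{lemma}

\begin{proof}
Closure and wide antichains let us build a copy of the tree whose levels are maximal antichains. The difficulty is to make the copy dense, and for this we let level $\alpha$ decide the $\alpha$-th element of an enumeration of the generic filter. Since $|S|\le d$ and $S$ adds a surjection $\theta\to d$, (F2) gives a name $\tau$ such that every condition forces that $\tau$ is a surjection of $\theta$ onto $\dot G$.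

\emph{Construction.} By recursion on $\alpha<\theta$ we define $e(\sigma)\in S$ for $\sigma:\alpha+1\to d$, such that $\sigma\supseteq\sigma'$ implies $e(\sigma)\le e(\sigma')$. Let $\rho:\alpha\to d$ and let $B_\rho$ be the set of common lower bounds of the conditions $e(\rho\restriction(\beta+1))$, $\beta<\alpha$. These conditions are decreasing, so $B_\rho\ne\emptyset$ by $\theta$-closure, and $B_\rho$ is closed downward. Take an antichain of size $d$ below an element of $B_\rho$, extend each of its elements to a condition deciding $\tau(\alpha)$, and enlarge the result to an antichain $A_\rho\subseteq B_\rho$ that is maximal among antichains of conditions in $B_\rho$ deciding $\tau(\alpha)$. Such conditions are dense in $B_\rho$, so every element of $B_\rho$ is compatible with an element of $A_\rho$; and $|A_\rho|=d$ because $|S|\le d$. Let $\xi\mapsto e(\rho^\frown\xi)$ be a bijection from $d$ onto $A_\rho$.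

\emph{Isomorphism.} If neither of $\sigma,\sigma'$ extends the other, let $\gamma$ be least with $\sigma(\gamma)\ne\sigma'(\gamma)$. Then $e(\sigma)$ and $e(\sigma')$ lie below distinct elements of $A_{\sigma\restriction\gamma}$ and are incompatible. If $\sigma\subsetneq\sigma'$, choose $\xi<d$ with $\sigma^\frown\xi\not\subseteq\sigma'$. Then $e(\sigma^\frown\xi)\le e(\sigma)$ is incompatible with $e(\sigma')$, so $e(\sigma)\not\le e(\sigma')$. Hence $e(\sigma)\le e(\sigma')$ if and only if $\sigma\supseteq\sigma'$.

\emph{Every $r\in S$ is compatible with some $e(\sigma)$, $\sigma:\alpha+1\to d$, for every $\alpha<\theta$.} Define $\sigma\restriction\beta$ and decreasing conditions $r_\beta\in B_{\sigma\restriction\beta}$ for $\beta\le\alpha+1$, starting with $r_0=r\in S=B_\emptyset$. Given $r_\beta$, choose $\sigma(\beta)$ such that $r_\beta$ is compatible with $e(\sigma\restriction(\beta+1))\in A_{\sigma\restriction\beta}$, and let $r_{\beta+1}$ be a common extension. At limits take a lower bound. Then $r_{\alpha+1}\le r,e(\sigma)$.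

\emph{Density.} Let $r\in S$. Since $r\Vdash r\in\dot G$, there are $r'\le r$ and $\alpha<\theta$ with $r'\Vdash\tau(\alpha)=r$. Choose $\sigma:\alpha+1\to d$ with $e(\sigma)$ compatible with $r'$. The condition $e(\sigma)$ decides $\tau(\alpha)$, so it forces $\tau(\alpha)=r$ and therefore $r\in\dot G$. By separativity, $e(\sigma)\le r$.
\end{proof}

\begin{corollary}\label{cor:absorb}
Let $c<d$ be infinite cardinals with $d^{\,c}=d$, and let $R$ be a separative $c^+$-closed poset with $|R|\le d$. If $M$ is a generic extension of $\mathrm V$ and $K$ is $\mathrm{Col}(c^+,d)$-generic over $M$, then $\mathrm V[K]$ contains a filter on $R$ that is generic over $M$.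
\end{corollary}

\begin{proof}
Work in $\mathrm V$. Both $\mathrm{Col}(c^+,d)$ and $R\times\mathrm{Col}(c^+,d)$ are separative and $c^+$-closed, have size at most $d^{\,c}=d$, and add a surjection $c^+\to d$. Below a condition with collapse part $p$ we get an antichain of size $d$ by fixing $\xi\in c^+\setminus\operatorname{dom}p$ and assigning the $d$ possible values to $\xi$. By Lemma~\ref{lem:tree} there is an isomorphism $\pi:D_0\to D_1$ between dense subsets of the two posets. Since $\pi,D_0,D_1\in\mathrm V\subseteq M$, (F4) shows that $\pi[K\cap D_0]$ generates a filter on $R\times\mathrm{Col}(c^+,d)$ that is generic over $M$. It lies in $\mathrm V[K]$, and its first factor is $R$-generic over $M$ by (F3).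
\end{proof}

It matters that the absorbed filter is generic over $M$ and not only over $\mathrm V$: it will be multiplied with a generic filter for a tail, and the product lemma requires mutual genericity.

\begin{lemma}[Amalgamation]\label{lem:amalg}
Let $c<\kappa$ be an infinite cardinal, $W$ a generic extension of $\mathrm V$, and $p_0,p_1\in\mathbb P^c$. There is $p^*\in\mathbb P^c$ such that for every $\mathbb P^c$-generic filter $H^*\ni p^*$ over $W$, the model $W[H^*]$ contains filters $H_0\ni p_0$ and $H_1\ni p_1$ that are $\mathbb P^c$-generic over $W$.
\end{lemma}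

\begin{proof}
Let $p_i=(s_i,f_i)$ and $d=2^{\max(s_0\cup s_1)}$. By Lemma~\ref{lem:basic}(3), the sets $\{c,d\}$ and $t_i=s_i\cup\{d\}$ belong to $\mathcal S^c$, $d^{\,c}=d$, and $|Q_{t_i}|\le d$. All three sets have maximum $d$, so by Lemma~\ref{lem:basic}(1) the three cones factor with the same tail $\mathbb P^d$. Let $p^*=(\{c,d\},1)$ and let $H^*\ni p^*$ be generic over $W$. Since $Q_{\{c,d\}}\cong\mathrm{Col}(c^+,d)$, the filter $H^*$ corresponds to a $\mathrm{Col}(c^+,d)\times\mathbb P^d$-generic filter $K\times H'$ over $W$, and $W[H^*]=W[H'][K]$. By (F3), $K$ is generic over $M=W[H']$.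

Fix $i<2$ and let $R$ be the cone below $\hat f_i$ in $Q_{t_i}$. By Lemma~\ref{lem:basic}(2), $R$ is separative and $c^+$-closed, and $|R|\le d$. By Corollary~\ref{cor:absorb}, $\mathrm V[K]\subseteq W[H^*]$ contains an $R$-generic filter over $M$, which generates a $Q_{t_i}$-generic filter $K_i\ni\hat f_i$ over $M$. By (F3), $K_i\times H'$ is $Q_{t_i}\times\mathbb P^d$-generic over $W$. By Lemma~\ref{lem:basic}(1) and (F4) it corresponds to a $\mathbb P^c$-generic filter $H_i\in W[H^*]$ over $W$. The pair $(\hat f_i,1)\in K_i\times H'$ corresponds to $(t_i,\hat f_i)\le p_i$, so $p_i\in H_i$.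
\end{proof}

\begin{proposition}[Rigidity]\label{prop:rigid}
Let $c<\kappa$ be an infinite cardinal, $W$ a generic extension of $\mathrm V$, $a,D\in W$, and $\varphi$ a $\Sigma_1$-formula. Suppose that $1_{\mathbb P^c}$ forces over $W$ that $\varphi(\cdot,a)$ defines a function with domain $D$.
\begin{enumerate}
\item[(1)] If $x\in D$, $y_0,y_1\in W$, $p_0,p_1\in\mathbb P^c$ and $p_i\Vdash_W\varphi((x,y_i),a)$ for $i=0,1$, then $y_0=y_1$.
\item[(2)] If $H$ is $\mathbb P^c$-generic over $W$ and the function $F$ defined by $\varphi(\cdot,a)$ in $W[H]$ takes values in $W$, then $F\in W$.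
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Take $H^*,H_0,H_1$ as in Lemma~\ref{lem:amalg}. Then $\varphi((x,y_i),a)$ holds in $W[H_i]\subseteq W[H^*]$, and so in $W[H^*]$ by (S1). Since $\varphi(\cdot,a)$ defines a function in $W[H^*]$, $y_0=y_1$.

(2) For $x\in D$, some condition in $H$ forces $\varphi((x,F(x)),a)$ over $W$. By (1), no condition forces $\varphi((x,y),a)$ for any other $y\in W$. So for $x\in D$ and $y\in W$, $F(x)=y$ if and only if $p\Vdash_W\varphi((x,y),a)$ for some $p\in\mathbb P^c$. This defines $F$ in $W$ by (F1), and $F\in W$ by Replacement in $W$.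
\end{proof}

To apply Proposition~\ref{prop:rigid} to a function defined in $\mathrm V[G]$, we need a head that contains the parameter and a tail whose \emph{weakest} condition forces that $\varphi$ defines a function. Both are achieved by cutting $C$ high enough.

\begin{lemma}[Localization]\label{lem:local}
Let $G$ be $\mathbb P$-generic over $\mathrm V$, let $\varphi$ be a $\Sigma_1$-formula, $D,y\in\mathrm V$, $\mu<\kappa$ and $z\in\mathrm V[G]$ with $z\subseteq\mu\times\mu$. Suppose that $\varphi(\cdot,z,y)$ defines a function $\chi:D\to 2$ in $\mathrm V[G]$. Then there are a successor point $c$ of $C$, with $u=C\cap(c+1)$, a condition $q_0\in g_u$ and a $Q_u$-name $\sigma\in\mathrm H(\kappa)^{\mathrm V}$ with $\sigma^{g_u}=z$ such that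
\begin{enumerate}
\item[$(*)$] for every $Q_u$-generic filter $g^*\ni q_0$ over $\mathrm V$, $1_{\mathbb P^c}$ forces over $\mathrm V[g^*]$ that $\varphi(\cdot,\sigma^{g^*},y)$ defines a function from $D$ to $2$.
\end{enumerate}
Moreover, $\chi\in\mathrm V[g_u]$.
\end{lemma}

\begin{proof}
Let $c_1\ge\mu$ be a successor point of $C$ and $u_1=C\cap(c_1+1)$. Using an injection $\mu\times\mu\to c_1$ in $\mathrm V$, Lemma~\ref{lem:capture} gives $z\in\mathrm V[g_{u_1}]$. If $\dot z$ is any $Q_{u_1}$-name for $z$, then the set $\sigma_1$ of pairs $(\check x,q)$ with $x\in\mu\times\mu$ and $q\Vdash\check x\in\dot z$ is a name for $z$ in $\mathrm H(\kappa)^{\mathrm V}$. For a $\mathbb P$-generic filter $G^*\ni(u_1,1)$ let $g_{u_1}(G^*)=\{q\in Q_{u_1}:(u_1,q)\in G^*\}$. By (F1) there is $p_0=(s_0,f_0)\in G$ below $(u_1,1)$ such that for every generic $G^*\ni p_0$, the formula $\varphi(\cdot,\sigma_1^{g_{u_1}(G^*)},y)$ defines a function from $D$ to $2$ in $\mathrm V[G^*]$.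

Let $c\ge\max s_0$ be a successor point of $C$ and $u=C\cap(c+1)$. Then $u$ end-extends $s_0$ and $u_1$. Let $q_0=\hat f_0\in Q_u$, so $(u,q_0)\le p_0$. For any generic $G^*\ni(u,1)$ and any condition $(s,f)$ such that $u$ end-extends $s$,
\[
(s,f)\in G^*\iff(u,\hat f)\in G^*,
\]
because $(u,\hat f)\le(s,f)$, and a common extension of $(s,f)$ and $(u,1)$ lies below $(u,\hat f)$. In particular $q_0\in g_u$. Let $\sigma\in\mathrm H(\kappa)^{\mathrm V}$ be the $Q_u$-name obtained from $\sigma_1$ by replacing, hereditarily, each condition $q\in Q_{u_1}$ by $\hat q\in Q_u$.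

Let $g^*\ni q_0$ be $Q_u$-generic over $\mathrm V$ and $H^*$ be $\mathbb P^c$-generic over $\mathrm V[g^*]$. Then $g^*\times H^*$ corresponds to a $\mathbb P$-generic filter $G^*$ with $g^*=\{q:(u,q)\in G^*\}$ and $\mathrm V[G^*]=\mathrm V[g^*][H^*]$. We have $p_0\in G^*$, and the displayed equivalence shows that $q\in g_{u_1}(G^*)$ if and only if $\hat q\in g^*$, so $\sigma^{g^*}=\sigma_1^{g_{u_1}(G^*)}$. This proves $(*)$, and for $G^*=G$ it gives $\sigma^{g_u}=z$. Finally, $(*)$ for $g^*=g_u$ is the hypothesis of Proposition~\ref{prop:rigid} with $W=\mathrm V[g_u]$ and parameters $z,y$, and part (2) with $H=H_u$ yields $\chi\in W$.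
\end{proof}

\begin{remark}\label{rem:notsigma}
The club $C$ is in no $\mathrm V[g_u]$. Indeed, given $(s,f)\in\mathbb P^c$, let $d=2^{\max s}$ and $d'=2^{d^+}$; then $(s\cup\{d\},\hat f)$ forces $d\in C$ and $(s\cup\{d'\},\hat f)$ forces $d\notin C$, so no condition of the tail forces $C$ to equal a set in $\mathrm V[g_u]$. By Lemma~\ref{lem:local} and (S4), the characteristic function of $C$ is not $\Sigma_1$-definable in $\mathrm V[G]$ from parameters in $\mathrm H(\kappa)^{\mathrm V[G]}\cup\mathrm V$. The same two conditions show that the lemma fails for more complex formulas. The second collapses $d^+$ to $(\max s)^+$. The first makes $d$ a successor point of $C$, so that by Lemma~\ref{lem:capture} and (F5) there is no surjection $d\to d^+$. Hence the characteristic function of the set of cardinals of $\mathrm V[G]$ below $\kappa$, which is definable from $\kappa$, is in no $\mathrm V[g_u]$.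
\end{remark}

\section{Lexicographic colorings and the proof of Theorem~\ref{thm:main}}\label{sec:main}

A coloring in $\mathrm V[g_u]$ will be replaced by a coloring in $\mathrm V$ that records all possibilities for its name. This costs fewer than $\kappa$ colors, so we need the partition property for many colors. We derive it from a lemma that is also the basis of Sections~\ref{sec:L} and~\ref{sec:reflection}.

Let $\lambda\le\kappa$ and let $\vec A=(A_\xi)_{\xi<\lambda}$ be a sequence of subsets of $\kappa$. The \emph{lexicographic coloring} $\chi_{\vec A}$ gives $\{\alpha,\beta\}$, $\alpha<\beta<\kappa$, the color $0$ if there is $\xi<\lambda$ with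
\[
\alpha\notin A_\xi,\qquad\beta\in A_\xi,\qquad\text{and}\qquad\alpha\in A_\zeta\leftrightarrow\beta\in A_\zeta\ \text{ for all }\zeta<\xi,
\]
and the color $1$ otherwise. That is, the color is $0$ if the $0$-$1$-sequence recording which $A_\xi$ contain $\alpha$ is lexicographically smaller than the one for $\beta$. The relation $v\in\chi_{\vec A}$ is $\Delta_0$ in $\kappa$ and $\vec A$. We say that an unbounded set $Y\subseteq\kappa$ \emph{decides} $A\subseteq\kappa$ if $Y\setminus A$ or $Y\cap A$ is bounded in $\kappa$; exactly one of the two then holds.

\begin{lemma}\label{lem:lex}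
Let $\kappa$ be regular uncountable and let $Y$ be $\chi_{\vec A}$-homogeneous of size $\kappa$. Then $Y$ decides every $A_\xi$.
\end{lemma}

\begin{proof}
By induction on $\xi<\lambda$. Since $\xi<\kappa$ and $\kappa$ is regular, the induction hypothesis gives $\gamma<\kappa$ such that any two elements of $Y\setminus\gamma$ lie in the same sets $A_\zeta$, $\zeta<\xi$. Let $\alpha<\beta$ be in $Y\setminus\gamma$. If $\alpha\notin A_\xi$ and $\beta\in A_\xi$, the pair has color $0$. If $\alpha\in A_\xi$ and $\beta\notin A_\xi$, then $\xi$ is the first index where $\alpha$ and $\beta$ differ, and the pair has color $1$. So if $Y$ has color $0$, then either $Y\setminus\gamma$ misses $A_\xi$ or, from its first element in $A_\xi$ on, it is contained in $A_\xi$. If $Y$ has color $1$, the same holds with $\kappa\setminus A_\xi$ in place of $A_\xi$.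
\end{proof}

\begin{lemma}\label{lem:many}
If $\kappa$ is weakly compact, $|B|<\kappa$ and $f:[\kappa]^2\to B$, then $f$ is constant on $[Y]^2$ for some $Y\subseteq\kappa$ of size $\kappa$.
\end{lemma}

\begin{proof}
For $\alpha<\kappa$ and $b\in B$ let $A_{\alpha,b}=\{\beta:\alpha<\beta<\kappa,\ f(\{\alpha,\beta\})=b\}$. Enumerate these sets in a sequence of length $\kappa$. By weak compactness and Lemma~\ref{lem:lex}, some unbounded $Y_0\subseteq\kappa$ decides all of them. Fix $\alpha$. The set $Y_0\setminus(\alpha+1)$ is the union of the fewer than $\kappa$ many sets $Y_0\cap A_{\alpha,b}$, so one of them is unbounded; let $e(\alpha)=b$ for such a $b$. Then $A_{\alpha,e(\alpha)}$ contains a final segment of $Y_0$. By regularity we can recursively choose $\alpha_\nu\in\bigcap_{\mu<\nu}A_{\alpha_\mu,e(\alpha_\mu)}$ for $\nu<\kappa$. The $\alpha_\nu$ are increasing and $f(\{\alpha_\mu,\alpha_\nu\})=e(\alpha_\mu)$ for $\mu<\nu$. Since $|B|<\kappa$, $e$ is constant on a set $Y$ of $\kappa$ many of the $\alpha_\nu$, and $f$ is constant on $[Y]^2$.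
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\kappa$ be weakly compact, hence inaccessible, let $\mathbb P$ be as in Definition~\ref{def:forcing}, and let $G$ be $\mathbb P$-generic. By Proposition~\ref{prop:least}, $\kappa$ is the least inaccessible cardinal of $\mathrm V[G]$. Let $\chi:[\kappa]^2\to2$ be defined in $\mathrm V[G]$ by a $\Sigma_1$-formula with parameters in $\mathrm H(\kappa)^{\mathrm V[G]}\cup\mathrm V$. Forming tuples, we may assume that there is one parameter $z\in\mathrm H(\kappa)^{\mathrm V[G]}$ and one parameter $y\in\mathrm V$, and by (S4) in $\mathrm V[G]$ that $z\subseteq\mu\times\mu$ with $\mu<\kappa$. Lemma~\ref{lem:local} with $D=[\kappa]^2\in \mathrm V$ gives $u$ with $\chi\in\mathrm V[g_u]$ and $|Q_u|<\kappa$.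

By (F2) there is a $Q_u$-name $\dot\chi$ for $\chi$ such that $1\Vdash\dot\chi:[\kappa]^2\to2$. In $\mathrm V$ define
\[
\chi^*(x)=\{(q,i)\in Q_u\times2:q\Vdash\dot\chi(x)=i\}\qquad(x\in[\kappa]^2).
\]
The values lie in $\mathcal P(Q_u\times2)$, which has size less than $\kappa$ since $\kappa$ is a strong limit. By Lemma~\ref{lem:many} there is $Y\in\mathrm V$ of size $\kappa$ such that $\chi^*$ has a constant value $\Sigma$ on $[Y]^2$. Fix $x_0\in[Y]^2$ and choose $q\in g_u$ and $i<2$ with $q\Vdash\dot\chi(x_0)=i$. Then $(q,i)\in\Sigma$, so $q\Vdash\dot\chi(x)=i$ and $\chi(x)=i$ for all $x\in[Y]^2$. Thus $Y$ is $\chi$-homogeneous, and it has size $\kappa$ in $\mathrm V[G]$. The last sentence of the theorem is the case $y=\kappa$.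
\end{proof}

\begin{remark}\label{rem:ramsey}
A cardinal $\kappa>\omega$ is \emph{Ramsey} if for every $\chi:[\kappa]^{<\omega}\to2$, defined on the finite subsets of $\kappa$, there is $Y\subseteq\kappa$ of size $\kappa$ such that $\chi$ is constant on $[Y]^n$ for each $n$. If $\kappa$ is Ramsey in $\mathrm V$, then in $\mathrm V[G]$ such a $Y$ exists for every $\chi:[\kappa]^{<\omega}\to 2$ that is $\Sigma_1$-definable with parameters as in Theorem~\ref{thm:main}. The proof above works with $D=[\kappa]^{<\omega}$, choosing $q$ and $i$ for each $n$ separately, once we know that in $\mathrm V$ every $f:[\kappa]^{<\omega}\to B$ with $|B|<\kappa$ has such a $Y$. Color a set of size $2n$, $n\ge1$, by $0$ if its lower and upper halves have the same value under $f$ and by $1$ if not, and color all other finite sets by $0$. Let $Y$ be as in the definition for this coloring. If $[Y]^{2n}$ had color $1$, then cutting $Y$ into $\kappa$ many successive blocks of size $n$ would give $\kappa$ many distinct values in $B$. So $[Y]^{2n}$ has color $0$, and any two elements of $[Y]^n$ have the same value as a third one lying above both.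
\end{remark}

\section{Passing to the constructible universe}\label{sec:L}

We prove Theorem~\ref{thm:strength}(1). The homogeneous sets provided by the hypothesis lie in $\mathrm V$ and need not be constructible. We use them to build elementary embeddings between levels of $\mathrm L$. The embeddings need not be constructible either, but their target models are levels of $\mathrm L$, and this is enough.

\begin{lemma}\label{lem:ultrapower}
Let $\kappa$ be regular uncountable, let $M$ be a transitive set with $\kappa\in M\models\mathrm{ZFC}^-$, and let $Y\subseteq\kappa$ be an unbounded set that decides every $A\in\mathcal P(\kappa)\cap M$. Then there are a transitive set $N$ and an elementary embedding $j:M\to N$ with $j(\kappa)>\kappa$ and $j(x)=x$ for all $x\in\mathrm H(\kappa)^M$. For $A\in M$ with $A\subseteq\kappa$ or $A\subseteq\kappa\times\kappa$, $A$ is the intersection of $j(A)$ with $\kappa$ or $\kappa\times\kappa$. If $E\in M$ is club in $\kappa$, then $\kappa\in j(E)$.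
\end{lemma}

\begin{proof}
Let $U=\{A\in\mathcal P(\kappa)\cap M:Y\setminus A\text{ is bounded}\}$. It is an ultrafilter on the Boolean algebra $\mathcal P(\kappa)\cap M$. Since $\kappa$ is regular, \emph{every} family of fewer than $\kappa$ members of $U$, whether or not it belongs to $M$, has nonempty intersection, as the intersection contains a final segment of $Y$. Form the ultrapower from the functions $f:\kappa\to M$ with $f\in M$, where $f$ and $f'$ are identified if $\{\alpha:f(\alpha)=f'(\alpha)\}\in U$, and $[f]\mathrel{\in^*}[f']$ if $\{\alpha:f(\alpha)\in f'(\alpha)\}\in U$. \L o\'s's theorem holds: a formula is true of $[f]$ in the ultrapower if and only if the set of $\alpha$ such that it is true of $f(\alpha)$ in $M$ is in $U$. These sets are in $M$ by Separation. In the existential step, Collection in $M$ gives a set containing a witness for each $\alpha$ that has one, and Choice in $M$ gives a function selecting witnesses.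

If $[f_{n+1}]\mathrel{\in^*}[f_n]$ for all $n<\omega$, then some $\alpha$ lies in all the sets $\{\alpha:f_{n+1}(\alpha)\in f_n(\alpha)\}$, because $\omega<\kappa$, and $f_0(\alpha)\ni f_1(\alpha)\ni\cdots$, which is impossible. So the ultrapower is well-founded; identify it with its transitive collapse $N$, and let $j(x)$ be the class of the constant function with value $x$.

Let $\gamma<\kappa$ and $[f]\in j(\gamma)$, so $A=\{\alpha:f(\alpha)<\gamma\}\in U$. If no set $f^{-1}\{i\}$, $i<\gamma$, were in $U$, then $A$ and the complements of these sets would be fewer than $\kappa$ members of $U$ with empty intersection. So $[f]=j(i)$ for some $i<\gamma$, and by induction $j(\gamma)=\gamma$. The class of the identity on $\kappa$ is an ordinal below $j(\kappa)$ and above $j(\gamma)=\gamma$ for every $\gamma<\kappa$, since final segments of $\kappa$ are in $U$. Hence $j(\kappa)>\kappa$. A nonempty $x\in\mathrm H(\kappa)^M$ is the range of some $k\in M$ with domain $\gamma<\kappa$, and its elements are in $\mathrm H(\kappa)^M$. Then $j(x)$ is the range of $j(k)$, which has domain $\gamma$ and values $j(k)(i)=j(k(i))$. By $\in$-induction,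 $j(x)=x$.

For $x\in\kappa$ or $x\in\kappa\times\kappa$ we have $x\in A$ if and only if $x=j(x)\in j(A)$. If $E$ is club in $\kappa$, then $j(E)$ is closed in $j(\kappa)$ and $j(E)\cap\kappa=E$ is unbounded in $\kappa<j(\kappa)$, so $\kappa\in j(E)$.
\end{proof}

We recall the facts about $\mathrm L$ that we use.
\begin{enumerate}
\item[(L1)] $\mathrm L$ satisfies GCH. If $\theta$ is uncountable and regular in $\mathrm L$, then $\mathrm L_\theta=\mathrm H(\theta)^{\mathrm L}$, so $\mathrm L_\theta\models\mathrm{ZFC}^-$ and $\mathrm L_\theta\prec_{\Sigma_1}\mathrm L$.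
\item[(L2)] A transitive set that satisfies $\mathrm{ZFC}^-+\mathrm V=\mathrm L$ is of the form $\mathrm L_\eta$, and every $\mathrm L_\eta\models\mathrm{ZFC}^-$ satisfies $\mathrm V=\mathrm L$.
\item[(L3)] There is a well-ordering $<_{\mathrm L}$ of $\mathrm L$ of which every $\mathrm L_\eta$ is an initial segment, and one formula defines the restriction of $<_{\mathrm L}$ over every $\mathrm L_\eta\models\mathrm{ZFC}^-$.
\end{enumerate}

For the rest of this section let $\kappa$ be an uncountable regular cardinal with the $\mathbf{\Sigma}_1$-coloring property, and let $\kappa^*=(\kappa^+)^{\mathrm L}$. Then $\kappa$ is uncountable and regular in $\mathrm L$, and $\mathrm L_\kappa=\mathrm H(\kappa)^{\mathrm L}\subseteq\mathrm H(\kappa)$, so elements of $\mathrm L_\kappa$ are admissible parameters. We start with the simplest obstruction, where no embedding is needed.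

\begin{lemma}\label{lem:inacc}
$\kappa$ is inaccessible in $\mathrm L$.
\end{lemma}

\begin{proof}
Otherwise, by GCH in $\mathrm L$, $\kappa=(\lambda^+)^{\mathrm L}$ for an infinite $\lambda<\kappa$. The set $\mathcal P(\lambda)\cap\mathrm L$ is contained in $\mathrm L_\kappa$ and has size $\kappa$ in $\mathrm L$. Its proper initial segments under $<_{\mathrm L}$ are contained in levels $\mathrm L_\eta$ with $\eta<\kappa$, which have size less than $\kappa$. So its order type is $\kappa$; let $s_\alpha$ be its $\alpha$-th element. The increasing enumeration of $\{s_\beta:\beta\le\alpha\}$ lies in $\mathrm H(\kappa)^{\mathrm L}=\mathrm L_\kappa$, so the relation $\xi\in s_\alpha$ is definable over $\mathrm L_\kappa$ from $\lambda$. Let $A_\xi=\{\alpha<\kappa:\xi\in s_\alpha\}$ for $\xi<\lambda$. Then $\chi_{\vec A}$ is defined over $\mathrm L_\kappa$ by some formula $\psi(v,\lambda)$, and $v\in\chi_{\vec A}$ if and only if there is $t$ with $t=\mathrm L_\kappa$, $v\in t$ and $t\models\psi[v,\lambda]$. By (S2), $\chi_{\vec A}$ is $\Sigma_1(\kappa,\lambda)$-definable. So it has a homogeneous set $Y$ of size $\kappa$, which decides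 all $A_\xi$ by Lemma~\ref{lem:lex}. As $\lambda<\kappa$, all elements $\alpha$ of a final segment of $Y$ lie in the same sets $A_\xi$, so they have the same $s_\alpha$, a contradiction.
\end{proof}

To apply Lemma~\ref{lem:ultrapower} to a level $\mathrm L_\eta$, we must enumerate its subsets of $\kappa$ in a $\Sigma_1$ way. This is possible when $\eta$ is the first level above $\kappa$ at which some first-order statement holds.

\begin{proposition}\label{prop:embed}
Let $z\in\mathrm L_\kappa$ and let $\psi$ be a formula with $\mathrm L_{\kappa^*}\models\psi(\kappa,z)$. Then there are ordinals $\eta,\eta'>\kappa$ with $\mathrm L_\eta\models\mathrm{ZFC}^-+\psi(\kappa,z)$ and an elementary embedding $j:\mathrm L_\eta\to\mathrm L_{\eta'}$ with $j\restriction\mathrm L_\kappa=\mathrm{id}$, $j(\kappa)>\kappa$, and $\kappa\in j(E)$ for every club $E\subseteq\kappa$ in $\mathrm L_\eta$.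
\end{proposition}

\begin{proof}
Let $\eta$ be the least ordinal above $\kappa$ with $\mathrm L_\eta\models\mathrm{ZFC}^-+\psi(\kappa,z)$.

\emph{$\eta<\kappa^*$.} In $\mathrm L$ take $X\prec\mathrm L_{\kappa^*}=\mathrm H(\kappa^+)^{\mathrm L}$ of size $\kappa$ with $\mathrm L_\kappa\cup\{\kappa\}\subseteq X$. By (S6) and (L2), $X=\mathrm L_{\bar\eta}$ for some $\bar\eta$ with $\kappa<\bar\eta<\kappa^*$, and $\eta\le\bar\eta$.

\emph{$\{\eta\}$ is $\Sigma_1(\kappa,z)$-definable.} The ordinal $\eta$ is the unique $v>\kappa$ such that some $t=\mathrm L_v$ satisfies $\mathrm{ZFC}^-+\psi(\kappa,z)$, and for all $\xi<v$ above $\kappa$ some $t=\mathrm L_\xi$ does not. This is $\Sigma_1$ by (S2).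

\emph{The enumeration.} Since $\eta<\kappa^*$, there is in $\mathrm L$ a surjection from $\kappa$ onto $\mathcal P(\kappa)\cap\mathrm L_\eta$; let $\vec A$ be the $<_{\mathrm L}$-least one. Being a surjection from $\kappa$ onto $\{A\in\mathrm L_\eta:A\subseteq\kappa\}$ is $\Delta_0$ in $\kappa$ and $\mathrm L_\eta$. So by (L3), $w=\vec A$ if and only if there is $\theta>\eta$ such that $w\in\mathrm L_\theta\models\mathrm{ZFC}^-$ and $\mathrm L_\theta$ satisfies that $w$ is the $<_{\mathrm L}$-least such surjection. Hence $\{\vec A\}$, and with it $\chi_{\vec A}$, is $\Sigma_1(\kappa,z)$-definable.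

By the $\Sigma_1(z)$-coloring property and Lemma~\ref{lem:lex}, some unbounded $Y\subseteq\kappa$ decides every element of $\mathcal P(\kappa)\cap\mathrm L_\eta$. Lemma~\ref{lem:ultrapower} gives $j:\mathrm L_\eta\to N$, and $N=\mathrm L_{\eta'}$ by (L2), with $\eta'>j(\kappa)>\kappa$. Finally $\mathrm L_\kappa\subseteq\mathrm H(\kappa)^{\mathrm L_\eta}$, because for $x\in\mathrm L_\kappa=\mathrm H(\kappa)^{\mathrm L}$ a bijection between the transitive closure of $x$ and an ordinal below $\kappa$ exists in $\mathrm L_\kappa$.
\end{proof}

\begin{lemma}\label{lem:mahlo}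
$\kappa$ is Mahlo in $\mathrm L$.
\end{lemma}

\begin{proof}
Otherwise, by Lemma~\ref{lem:inacc}, $\mathrm L$ has a club $E\subseteq\kappa$ of limit ordinals $\alpha$ each of which is the supremum of the range of a constructible function from an ordinal below $\alpha$ into $\alpha$. The club and these functions lie in $\mathrm L_{\kappa^*}$. Let $\psi(\kappa)$ state the existence of such a club, take $j:\mathrm L_\eta\to\mathrm L_{\eta'}$ from Proposition~\ref{prop:embed}, and let $E\in\mathrm L_\eta$ witness $\psi(\kappa)$ there. Then $\kappa\in j(E)$, so by elementarity $\mathrm L_{\eta'}$ contains a cofinal function from an ordinal below $\kappa$ into $\kappa$. This contradicts the regularity of $\kappa$.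
\end{proof}

The next lemma allows many colors, for use in Section~\ref{sec:overL}. Its proof follows that of Lemma~\ref{lem:many}. The point is that the function $e$, which records the eventual color above $\alpha$, now has to be constructible, and the embedding provides it as an element of $\mathrm L_{\eta'}$.

\begin{lemma}\label{lem:homL}
Let $B,z\in\mathrm L_\kappa$ and let $F:[\kappa]^2\to B$ be $\Sigma_1(\kappa,z)$-definable in $\mathrm L$. Then there is $Y\in\mathrm L$, $Y\subseteq \kappa$, with $|Y|^{\mathrm L}=\kappa$ such that $F$ is constant on $[Y]^2$.
\end{lemma}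

\begin{proof}
Let $\varphi(\cdot,\kappa,z)$ define $F$ in $\mathrm L$, and let $\psi$ be the statement $\forall x\in[\kappa]^2\ \exists b\in B\ \varphi((x,b),\kappa,z)$. It holds in $\mathrm L_{\kappa^*}\prec_{\Sigma_1}\mathrm L$. Take $j:\mathrm L_\eta\to\mathrm L_{\eta'}$ from Proposition~\ref{prop:embed} for $\psi$ and the parameter $(z,B)$. The set $F'=\{(x,b)\in[\kappa]^2\times B:\mathrm L_\eta\models\varphi((x,b),\kappa,z)\}$ is in $\mathrm L_\eta$, is contained in $F$ by (S1), and has domain $[\kappa]^2$ by $\psi$. So $F=F'\in\mathrm L_\eta$. As $j(B)=B$, we have $j(F):[j(\kappa)]^2\to B$. Define $e:\kappa\to B$ by $e(\alpha)=j(F)(\{\alpha,\kappa\})$; then $e\in\mathrm L_{\eta'}\subseteq\mathrm L$.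

Work in $\mathrm L$. For $\nu<\kappa$ let $\alpha_\nu$ be the least $\alpha<\kappa$ above all $\alpha_\mu$, $\mu<\nu$, such that $F(\{\alpha_\mu,\alpha\})=e(\alpha_\mu)$ for all $\mu<\nu$. To see that it exists, let $h=\{\alpha_\mu:\mu<\nu\}$ and $e_0=e\restriction h$. Both are in $\mathrm H(\kappa)^{\mathrm L}=\mathrm L_\kappa$, so $j$ fixes them. In $\mathrm L_{\eta'}$ the ordinal $\kappa$ witnesses the statement
\[
\exists\alpha<j(\kappa)\ \forall\beta\in j(h)\ \bigl(\beta<\alpha\ \wedge\ j(F)(\{\beta,\alpha\})=j(e_0)(\beta)\bigr).
\]
By elementarity there is $\alpha<\kappa$ with $\beta<\alpha$ and $F(\{\beta,\alpha\})=e_0(\beta)$ for all $\beta\in h$, as required. Since $\kappa$ is regular and $|B|<\kappa$, $e$ is constant on a set $Y$ of $\kappa$ many of the $\alpha_\nu$, and $F$ is constant on $[Y]^2$.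
\end{proof}

Lemma~\ref{lem:mahlo} and Lemma~\ref{lem:homL} with $B=2$ prove Theorem~\ref{thm:strength}(1), since $\mathrm H(\kappa)^{\mathrm L}=\mathrm L_\kappa$.

\section{Forcing over the constructible universe}\label{sec:overL}

We prove Theorem~\ref{thm:strength}(2). Let $\mathrm V=\mathrm L$ and let $\kappa$ be uncountable regular with the $\mathbf{\Sigma}_1$-coloring property. By part (1), $\kappa$ is inaccessible, so Sections~\ref{sec:forcing} and~\ref{sec:rigidity} apply, and $\mathrm L_\kappa=\mathrm H(\kappa)=\mathrm V_\kappa$. Let $G$ be $\mathbb P$-generic. By Proposition~\ref{prop:least}, $\kappa$ is the least inaccessible cardinal of $\mathrm L[G]$. Let $\chi:[\kappa]^2\to2$ be defined in $\mathrm L[G]$ by the $\Sigma_1$-formula $\varphi(\cdot,\kappa,z)$ with $z\in\mathrm H(\kappa)^{\mathrm L[G]}$; by (S4) we may assume that $z\subseteq\mu\times\mu$ with $\mu<\kappa$. Take $c,u,q_0$ and $\sigma\in\mathrm L_\kappa$ from Lemma~\ref{lem:local} with $y=\kappa$ and $D=[\kappa]^2$, and let $g=g_u$.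

In the proof of Theorem~\ref{thm:main} weak compactness was applied to a coloring $\chi^*$ built from an arbitrary name. Now only Lemma~\ref{lem:homL} is available, so the substitute for $\chi^*$ must be $\Sigma_1$-definable from $\kappa$ and a parameter in $\mathrm L_\kappa$. Rigidity suggests how to dispense with the name: the color of $x$ is the only $i$ for which some condition of the tail forces $\varphi((x,i),\kappa,z)$.

Let $S=Q_u\times\mathbb P^c$, and read $\sigma$ as an $S$-name in $\mathrm L_\kappa$ by replacing each condition $q$ by $(q,1)$. For $x\in[\kappa]^2$ let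
\[
E(x)=\{(q,i)\in Q_u\times2:\ q\le q_0\text{ and }(q,p)\Vdash_{\mathrm L}\varphi((x,i),\kappa,\sigma)\text{ for some }p\in\mathbb P^c\}.
\]
By $(*)$ of Lemma~\ref{lem:local} and (F3), each $(q,1)$ with $q\le q_0$ forces that $\varphi((x,i),\kappa,\sigma)$ holds for some $i<2$, so some $(q',p)\le(q,1)$ forces this for a fixed $i$. Hence $\operatorname{dom}E(x)$, the set of first coordinates, is dense below $q_0$. A $\Sigma_1$-definition of the function $x\mapsto E(x)$ would have to certify that pairs are \emph{not} in $E(x)$ as well. We avoid this by computing the forcing relation in levels of $\mathrm L$ and stopping at the first level that sees enough of $E(x)$.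

Cardinals, cofinalities and cardinal exponentiation below $\kappa$ are computed correctly in $\mathrm V_\kappa=\mathrm L_\kappa$, so $S$ is a subset of $\mathrm L_\kappa$ that is definable over $\mathrm L_\kappa$ from $u$. Call $\theta$ \emph{suitable} if $\theta>\kappa$ and $\mathrm L_\theta\models\mathrm{ZFC}^-$. For suitable $\theta$, $S$ is an element of $\mathrm L_\theta$, defined there from $\kappa$ and $u$ by a formula independent of $\theta$. Let $E_\theta(x)$ be defined as $E(x)$, with $\Vdash_{\mathrm L_\theta}$ in place of $\Vdash_{\mathrm L}$.

\begin{lemma}\label{lem:levels}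
Let $x\in[\kappa]^2$. Then $E_\theta(x)\subseteq E(x)$ for every suitable $\theta$, and $E_\theta(x)=E(x)$ for some suitable $\theta$.
\end{lemma}

\begin{proof}
Let $r\in S$ and $i<2$, and abbreviate $\varphi((x,i),\kappa,\sigma)$ by $\varphi_i$. A filter that is $S$-generic over $\mathrm L$ is $S$-generic over $\mathrm L_\theta$, and $\mathrm L_\theta[F]$ is a transitive subset of $\mathrm L[F]$.

Suppose that $r\Vdash_{\mathrm L_\theta}\varphi_i$. For every $S$-generic $F\ni r$ over $\mathrm L$, $\varphi_i$ holds in $\mathrm L_\theta[F]$ by (F1), and in $\mathrm L[F]$ by (S1). So $r\Vdash_{\mathrm L}\varphi_i$. This gives the inclusion.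

Suppose that $r\Vdash_{\mathrm L}\varphi_i$, and write $\varphi_i$ as $\exists w\,\psi_i(w)$ with $\psi_i$ a $\Delta_0$-formula. By (F2) there is a name $\tau$ with $r\Vdash_{\mathrm L}\psi_i(\tau)$. Let $\theta$ be suitable with $\tau\in\mathrm L_\theta$. If $r\not\Vdash_{\mathrm L_\theta}\varphi_i$, then $r'\Vdash_{\mathrm L_\theta}\neg\varphi_i$ for some $r'\le r$. For $F\ni r'$ generic over $\mathrm L$, $\varphi_i$ fails in $\mathrm L_\theta[F]$. But $\tau^F\in\mathrm L_\theta[F]$, and $\psi_i(\tau^F)$ holds in $\mathrm L[F]$, hence in $\mathrm L_\theta[F]$. So $r\Vdash_{\mathrm L_\theta}\varphi_i$. Now choose for each $(q,i)\in E(x)$ a condition $p$ and a name $\tau$ for $r=(q,p)$, and let $\theta>\kappa$ be a regular cardinal such that $\mathrm L_\theta$ contains all these names. Then $\theta$ is suitable by (L1), and $E(x)\subseteq E_\theta(x)$.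
\end{proof}

For $x\in[\kappa]^2$ let $\theta(x)$ be the least suitable $\theta$ such that $\operatorname{dom}E_\theta(x)$ is dense below $q_0$; it exists by Lemma~\ref{lem:levels}. Put $F(x)=E_{\theta(x)}(x)$. The values of $F$ lie in $B=\mathcal P(Q_u\times2)$, and $B\in\mathrm V_\kappa=\mathrm L_\kappa$ because $Q_u\in\mathrm V_\kappa$. There are formulas $\rho_0,\rho_1$ such that for suitable $\theta$, $\mathrm L_\theta\models\rho_0(x,\kappa,u,q_0,\sigma)$ expresses that $\operatorname{dom}E_\theta(x)$ is dense below $q_0$, and $\mathrm L_\theta\models\rho_1(b,x,\kappa,u,q_0,\sigma)$ expresses $b=E_\theta(x)$. So $(x,b)\in F$ if and only if $x\in[\kappa]^2$ and there is $\theta>\kappa$ such that $b\in \mathrm L_\theta\models\mathrm{ZFC}^-+\rho_0+\rho_1$, while $\mathrm L_\xi\not\models\mathrm{ZFC}^-+\rho_0$ for $\kappa<\xi<\theta$. By (S2), $F$ is $\Sigma_1(\kappa,(u,q_0,\sigma))$-definable.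

By Lemma~\ref{lem:homL} there is $Y\in\mathrm L$ of size $\kappa$ such that $F$ has a constant value $\Sigma$ on $[Y]^2$. Since $\operatorname{dom}\Sigma$ is dense below $q_0\in g$, there is $(q,i)\in\Sigma$ with $q\in g$. Let $x\in[Y]^2$. Then $(q,i)\in F(x)\subseteq E(x)$, so $(q,p)\Vdash_{\mathrm L}\varphi((x,i),\kappa,\sigma)$ for some $p\in\mathbb P^c$. If $H\ni p$ is $\mathbb P^c$-generic over $\mathrm L[g]$, then $g\times H\ni(q,p)$ is $S$-generic over $\mathrm L$; thus $p\Vdash_{\mathrm L[g]}\varphi((x,i),\kappa,z)$. On the other hand, some condition in $H_u$ forces $\varphi((x,\chi(x)),\kappa,z)$ over $\mathrm L[g]$. By $(*)$ for $g^*=g$, Proposition~\ref{prop:rigid}(1) applies with $W=\mathrm L[g]$ and gives $\chi(x)=i$. So $Y$ is $\chi$-homogeneous of size $\kappa$, and Theorem~\ref{thm:strength}(2) is proved.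

\section{Reflection below a weakly compact cardinal}\label{sec:reflection}

\begin{proof}[Proof of Theorem~\ref{thm:strength}(3)]
Let $\kappa$ be weakly compact and let $\Psi$ be the universal formula of (S5). Suppose that $E\subseteq\kappa$ is a club such that no inaccessible $\alpha\in E$ has the $\mathbf{\Sigma}_1$-coloring property. We collect the counterexamples below $\kappa$ in a function $S$, and read off from $j(S)(\kappa)$ a counterexample at $\kappa$ in the target $N$ of an embedding. The difficulty is that $N$ and $\mathrm V$ may disagree about what $\Psi$ defines and about which homogeneous sets exist. We prepare for this by putting the homogeneous sets of $\mathrm V$ into the domain of the embedding.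

Let $S$ be a function whose domain is the set of inaccessible $\alpha\in E$ such that $S(\alpha)\in\mathrm H(\alpha)=\mathrm V_\alpha$ and $\Psi(\cdot,\alpha,S(\alpha))$ defines a coloring of $[\alpha]^2$ with no homogeneous set of size $\alpha$. Let $h$ be a function whose domain is the set of $z\in\mathrm V_\kappa$ such that $\Psi(\cdot,\kappa,z)$ defines a coloring of $[\kappa]^2$, and such that $h(z)$ is a homogeneous set of size $\kappa$ for this coloring. Since $|\mathrm V_\kappa|=\kappa$, we have $S,h\in\mathrm H(\kappa^+)$. Let $M\prec\mathrm H(\kappa^+)$ have size $\kappa$ with $\mathrm V_\kappa\cup\{\kappa,E,S,h\}\subseteq M$. By (S6), $M$ is transitive. Enumerate $\mathcal P(\kappa)\cap M$ in a sequence of length $\kappa$. Weak compactness and Lemmas~\ref{lem:lex} and~\ref{lem:ultrapower} give an elementary $j:M\to N$ with $N$ transitive, $j(\kappa)>\kappa$, $j\restriction\mathrm V_\kappa=\mathrm{id}$ and $\kappa\in j(E)$. (This is an instance of the embedding characterization of weak compactness; see \cite[Section 16]{Cummings}.)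

\emph{$M\subseteq N$.} Each $x\in M$ has a code $R\subseteq\kappa\times\kappa$ in $\mathrm H(\kappa^+)$, hence in $M$. Then $R=j(R)\cap(\kappa\times\kappa)\in N$, and $x\in N$ by (S4).

\emph{$\kappa\in\operatorname{dom}j(S)$.} In $\mathrm H(\kappa^+)$, and so in $M$, $\operatorname{dom}S$ is the set of $\alpha\in E$ that are uncountable and regular and such that for each $\lambda<\alpha$ the power set of $\lambda$ exists and has size less than $\alpha$. The cardinal $\kappa\in j(E)$ has these properties in $N$: it is uncountable and regular in $\mathrm V\supseteq N$, and for $\lambda<\kappa$ the set $\mathcal P(\lambda)$ and a bijection with a cardinal below $\kappa$ are in $\mathrm V_\kappa\subseteq N$.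

\emph{The counterexample in $N$.} Let $\alpha\in\operatorname{dom}S$ and let $\chi_\alpha\in \mathrm V_\kappa$ be the coloring defined by $\Psi(\cdot,\alpha,S(\alpha))$. By (S3), for $v\in\mathrm H(\kappa^+)$ the formula $\Psi(v,\alpha,S(\alpha))$ holds in $\mathrm H(\kappa^+)$ if and only if $v\in\chi_\alpha$. So $\mathrm H(\kappa^+)$, and hence $M$, satisfies: for all $\alpha\in\operatorname{dom}S$, $S(\alpha)$ has rank below $\alpha$ and $\Psi(\cdot,\alpha,S(\alpha))$ defines a coloring of $[\alpha]^2$ with no homogeneous set of size $\alpha$. Let $z=j(S)(\kappa)$. By elementarity and absoluteness of rank, $z\in\mathrm V_\kappa$, and $\Psi(\cdot,\kappa,z)$ defines in $N$ a coloring $\chi$ of $[\kappa]^2$ that has no homogeneous set of size $\kappa$ in $N$. Let $X=\{v:\Psi(v,\kappa,z)\}$, computed in $\mathrm V$. By (S1), $\chi\subseteq X$.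

If $X$ is a coloring of $[\kappa]^2$, then $X=\chi$ and $z\in\operatorname{dom}h$. The set $h(z)\in M\subseteq N$ is $\chi$-homogeneous and unbounded in $\kappa$, which is regular in $N$; so it has size $\kappa$ in $N$, a contradiction.

If $X$ is not a coloring of $[\kappa]^2$, then, as $X\supseteq\chi$, one of the statements
\[
\exists v\,\bigl(v\notin[\kappa]^2\times2\wedge\Psi(v,\kappa,z)\bigr),\qquad
\exists x\in[\kappa]^2\,\bigl(\Psi((x,0),\kappa,z)\wedge\Psi((x,1),\kappa,z)\bigr)
\]
is true. Each asserts the existence of witnesses to a $\Delta_0$-statement in the parameters $\kappa$ and $z$. So the true one holds in $\mathrm H(\kappa^+)$ by (S3), in $M$ by elementarity, and in $N\supseteq M$ by (S1). This contradicts that $\Psi(\cdot,\kappa,z)$ defines a coloring of $[\kappa]^2$ in $N$.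
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:equi}]
The first theory proves the second. Conversely, in a model of the second theory with witness $\kappa$, pass to $\mathrm L$. By Theorem~\ref{thm:strength}(1), $\kappa$ is an uncountable regular cardinal with the $\mathbf{\Sigma}_1$-coloring property there, and by Theorem~\ref{thm:strength}(2) a forcing extension satisfies the first theory.

Let $\kappa$ be weakly compact, and by Theorem~\ref{thm:strength}(3) let $\alpha<\kappa$ be inaccessible with the $\mathbf{\Sigma}_1$-coloring property. The set $\mathrm V_\kappa=\mathrm H(\kappa)\prec_{\Sigma_1}\mathrm V$ is a model of ZFC in which $\alpha$ is uncountable and regular. Let $z\in\mathrm H(\alpha)$ and suppose that $\Psi(\cdot,\alpha,z)$ defines a coloring $\chi$ of $[\alpha]^2$ in $\mathrm V_\kappa$. It defines $\chi$ in $\mathrm V$ as well: elements of $\chi$ satisfy $\Psi$ by (S1), and the $\Sigma_1$-statement $\exists v\,(v\notin\chi\wedge\Psi(v,\alpha,z))$ fails in $\mathrm V_\kappa$, hence in $\mathrm V$ by (S3). So $\chi$ has a homogeneous set of size $\alpha$, and this set and its bijection with $\alpha$ lie in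 $\mathrm V_\kappa$. Thus $\mathrm V_\kappa$ is a model of the second theory, which is therefore consistent, and so is the first by the equiconsistency.
\end{proof}

By Theorem~\ref{thm:strength}(1), the consistency of the two theories implies that of ZFC with a Mahlo cardinal. By Corollary~\ref{cor:equi} and the second incompleteness theorem, if ZFC with a weakly compact cardinal is consistent, then ZFC does not prove that their consistency implies the consistency of ZFC with a weakly compact cardinal.

\begin{thebibliography}{9}

\bibitem{Cummings}
Cummings, \emph{Iterated forcing and elementary embeddings}, in: Handbook of Set Theory.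

\bibitem{Jech}
Jech, \emph{Set Theory}.

\bibitem{Luecke}
Philipp L\"ucke, \emph{Partition properties for simply definable colourings}, arXiv:1807.00562 (2018).

\end{thebibliography}
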